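# Word problems on one tape between $n\log n$ and $n^2$

## 1. Carrying a counter along the tape

Take the group $\mathbb Z$ with generator $x$ and inverse $X$, and the word $w=xxXxXX$. Does it represent the identity? By hand we keep a running sum: $1,2,1,2,1,0$. The answer is yes.

Now do this on a Turing machine with a single tape. If the counter is kept at the left end of the tape, then for each letter the head must walk back to the counter, and a word of length $n$ costs about $n^2$ steps. It is better to let the counter travel. Give the tape two tracks, leave the input on track 1, and write the counter on track 2, starting at the cell of the letter about to be read (sign first, then bits, least significant bit first). After the successive letters of $w$ the counter reads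
$$+1,\quad +01,\quad +1,\quad +01,\quad +1,\quad +0,$$
and its left end has moved one cell to the right each time. The counter has $O(\log n)$ symbols. One letter costs one pass over it to add $\pm1$ and one pass to shift it by one cell. The total is $O(n\log n)$.

The same scheme works in a free group, with the reduced form of the prefix read so far as the traveling object. That object can have length $n$, and the total is $O(n^2)$.

So here is the scheme: *carry a description of the group element represented by the prefix; the time is $n$ times the cost of updating and shifting the description.* How short can a description be? It must tell apart all elements that are products of at most $n$ generators. If there are $\gamma(n)$ of them, descriptions over a fixed alphabet need length at least a constant times $\log\gamma(n)$. This is $\log n$ for $\mathbb Z$ and $n$ for a free group. The two examples sit at the two ends. Is there anything strictly between them?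

## 2. Single-tape time, growth, and the gap below $n^2$

Let $G$ be a finitely generated group and $S$ a finite generating set closed under inversion. The **word problem** is the language
$$\mathrm{WP}(G,S)=\{w\in S^*: w=_Ge\}.$$
Its membership in the classes below does not depend on $S$, and we write $\mathrm{WP}_G$. The **growth function** $\gamma(n)$ is the number of elements of $G$ represented by words of length at most $n$ over $S$. A group is **virtually nilpotent** if it has a nilpotent subgroup of finite index.

Let $\mathrm{DTIME}_1(t(n))$ be the class of languages solved in time $O(t(n))$ by a deterministic Turing machine with a single read/write tape, which initially contains the input; a finite number of tracks is part of the tape alphabet. Let $\mathrm{DTIME}_1(o(t(n)))$ be the class of languages solved by such a machine in time $o(t(n))$. Two known results are used as given.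

**Fact A.** $\mathrm{WP}_G\in\mathrm{DTIME}_1(n\log n)$ if and only if $G$ is virtually nilpotent.

**Fact B.** $\mathrm{WP}_G\notin\mathrm{DTIME}_1(o(n\log\gamma(n)))$. In particular, for groups of exponential growth the word problem is not in $\mathrm{DTIME}_1(o(n^2))$.

Fact B says that the counting heuristic above is a true lower bound. The question, from Ievgen Bondarenko, "The word problem and growth of groups", arXiv:2403.11148 (2024), is whether there is a gap: *does $\mathrm{WP}_G\in\mathrm{DTIME}_1(o(n^2))$ imply that $G$ is virtually nilpotent?*

The answer is no. By Fact B a counterexample cannot have exponential growth, and we need more than slow growth: we need a description of elements that is short *and* can be updated quickly when one generator is multiplied on the right. (The position of an element in a list of the ball of radius $n$ is a short description, but nothing says how to update it.)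

## 3. The first Grigorchuk group and its sections

Write $i\in\{0,1\}$ and $\bar i=1-i$. The group $\mathfrak G=\langle a,b,c,d\rangle$ is the group of permutations of finite and infinite binary sequences, acting on the right, generated by
$$(iv)^a=\bar iv,\quad (0v)^b=0v^a,\ (1v)^b=1v^c,\quad (0v)^c=0v^a,\ (1v)^c=1v^d,\quad (0v)^d=0v,\ (1v)^d=1v^b.$$

**Sections.** For $g\in\mathfrak G$ write
$$(iv)^g=i^{\pi}\,v^{g_i},\qquad \pi=\pi_g\in\mathbb Z/2,\quad i^\pi=i+\pi,\quad g_0,g_1\in\mathfrak G .$$
For the generators, $b$ has sections $(a,c)$, $c$ has $(a,d)$, $d$ has $(1,b)$, each with $\pi=0$; and $a$ has sections $(1,1)$ with $\pi_a=1$. Applying first $g$ and then $h$ gives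
$$\pi_{gh}=\pi_g+\pi_h,\qquad (gh)_i=g_i\,h_{i^{\pi_g}}. \tag{1}$$
This shows that sections of all elements exist in $\mathfrak G$. Since $\mathfrak G$ is a group of permutations, the triple $(g_0,g_1,\pi_g)$ determines $g$. Put $g_{vi}=(g_v)_i$ for longer strings, with $g_v=g$ for the empty string $v$.

To compute the sections of a word, track one coordinate: to find $g_i$, start at coordinate $i$, read the letters, let $a$ switch the coordinate and output nothing, and let $b,c,d$ output their section at the current coordinate.

*Example.* Let $g=adad$. Start at $0$: $a$ moves to $1$; $d$ at $1$ outputs $b$; $a$ moves to $0$; $d$ at $0$ outputs nothing. So $g_0=b$. Start at $1$: $a$ moves to $0$; $d$ outputs nothing; $a$ moves to $1$; $d$ outputs $b$. So $g_1=b$ and $\pi_g=0$. Therefore $g^2$ has sections $b^2,b^2$. Since $b^2=1$ (shown next), $(ad)^4=1$.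

**The relations among the generators.** Clearly $a^2=1$. We show $b^2=c^2=d^2=1$, $bc=d$, $cd=b$, $db=c$ on sequences of length $n$, by induction on $n$; this suffices, because the action on an infinite sequence is determined by the action on its prefixes. By (1), the sections of $b^2,c^2,d^2$ are $(1,c^2),(1,d^2),(1,b^2)$. Those of $bc,cd,db$ are $(1,cd),(a,db),(a,bc)$, to be compared with $(1,b),(a,c),(a,d)$ for $d,b,c$. All these permutations fix the first letter, so the statements for length $n$ follow from those for length $n-1$. Taking inverses, $cb=d$, and so on. Finally $b,c\ne1$ because they act as $a$ behind the letter $0$, and $d\neq1$ because it acts as $b$ behind the letter $1$. So $\{1,b,c,d\}$ is a Klein four-group.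

**Constants.** Let $\eta\in(0,1)$ be the unique root of
$$\eta^3+\eta^2+\eta=2 \tag{2}$$
in $(0,1)$; it exists and is unique because the left side increases from $0$ to $3$ on $[0,1]$. Numerically $\eta\approx0.811$, and $\eta>\frac12$ because $\frac18+\frac14+\frac12<2$. Put
$$\alpha=\frac{\log2}{\log(2/\eta)}\approx0.7674 ,\qquad\text{so}\qquad 0<\alpha<1,\qquad 2\,(\eta/2)^\alpha=1. \tag{3}$$

**Theorem 1.** $\mathrm{WP}_{\mathfrak G}\in\mathrm{DTIME}_1(n^{1+\alpha}(\log n)^3)\subset\mathrm{DTIME}_1(n^{1.77})\subset\mathrm{DTIME}_1(o(n^2))$, and $\mathfrak G$ is not virtually nilpotent. So the answer to the question is no.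

## 4. Portraits, and what plain word length gives

The sections suggest a description of $g\in\mathfrak G$. Draw a binary tree: at the root write $\pi_g$, hang below it the trees of $g_0$ and $g_1$, and stop at elements of a fixed finite set.

Start with the stopping set $B_0=\{1,a,b,c,d\}$, which is closed under sections. The portrait of $adad$ is a root labeled $0$ with two leaves labeled $b,b$. Multiply on the right by $d$. By (1), the child at coordinate $0$ is multiplied by $d_0=1$ and the child at coordinate $1$ by $d_1=b$. The leaves become $b,1$. Multiply by $a$: only the root label changes, to $1$. Multiply by $d$ again: now child $1$ is the one sent to coordinate $0$, so child $0$ is multiplied by $b$, and the leaves become $1,1$ under a root labeled $1$. This triple is that of $a\in B_0$, so the tree collapses to a single leaf $a$. Indeed $adad\cdot dad=a$. Updating is a matter of walking down one path.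

How large is the tree? Let $|g|$ be the word length. A shortest word alternates between $a$ and letters $x\in\{b,c,d\}$, because $aa=1$ and two adjacent letters from $\{b,c,d\}$ multiply to one letter or none. So it has at most $(|g|+1)/2$ letters $x$, each giving at most one letter to each section. Hence
$$|g_0|,|g_1|\le\tfrac{|g|+1}2,\qquad |g_0|+|g_1|\le|g|+1. \tag{4}$$
The first bound shows that lengths drop to at most $1$ after about $\log_2|g|$ levels, so the tree is finite with logarithmic depth. Let $f(n)$ be the largest number of leaves for $|g|\le n$. Then $f(0)=f(1)=1$, and (4) gives $f(n)\le2(n-1)$ for $n\ge2$, by induction. If both sections have length at least $2$, the count is at most $2(|g_0|+|g_1|)-4\le2n-2$. If one has length at most $1$, the count is at most $1+\max\{1,n-1\}\le2n-2$.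

So the description has linear size in this estimate, and the traveling scheme costs at least $n\cdot n$: this argument stops exactly at the threshold $n^2$. No better use of (4) will help, since the function $n-1$ satisfies the halving recursion $f(n)=2f\big(\frac{n+1}2\big)$ with equality. The defect is in the count of letters. In a word such as $abab\cdots ab$, each $b$ contributes one letter to each section, and the total length does not drop at all. A letter is lost only at $d$, whose section at $0$ is empty. But $b$ becomes $c$, then $d$, on the way down the right-hand side. The gain is there; the word length does not see it at the first level.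

## 5. Weights for which the total of the two sections contracts

We give different weights to the letters, so that $b$ and $c$ are charged in advance for what happens below. Ask that each pair $ax$ shrink by one and the same factor $\eta$ when it is replaced by the two sections of $x$:
$$|a|+|c|=\eta(|a|+|b|),\qquad |a|+|d|=\eta(|a|+|c|),\qquad |b|=\eta(|a|+|d|).$$
Normalize $|a|+|b|=1$. Then $|a|+|c|=\eta$, $|a|+|d|=\eta^2$, $|b|=\eta^3$, so $|a|=1-\eta^3$, $|c|=\eta+\eta^3-1$, $|d|=\eta^2+\eta^3-1$. The number $\eta$ is still free, and we want it small. But we must be able to merge adjacent letters of $\{b,c,d\}$ without increasing the weight, and $cd=b$ demands $|b|\le|c|+|d|$, that is, $\eta+\eta^2+\eta^3\ge2$. The smallest choice is the root of (2), and with it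
$$|a|=1-\eta^3,\qquad|b|=\eta^3,\qquad|c|=1-\eta^2,\qquad|d|=1-\eta ,$$
$$|a|+|b|=1,\qquad |a|+|c|=\eta,\qquad |a|+|d|=\eta^2,\qquad |b|=|c|+|d|. \tag{5}$$
All four identities in (5) are immediate from (2). All weights are positive and at most $1$. Merging in $\{1,b,c,d\}$ never increases the weight: squares give $1$; $cd=b$ has equal weight; $bc=d$ and $bd=c$ follow from $|d|\le|b|$ and $|c|\le|b|$.

The **weight** of a word is the sum of the weights of its letters, and the **norm** $\|g\|$ is the least weight of a word representing $g$. The minimum is attained, because only finitely many values of weights lie below a given bound. Clearly $\|gh\|\le\|g\|+\|h\|$; a word of length $n$ has weight at most $n$; and $\{g:\|g\|\le K\}$ is finite for each $K$.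

*Example.* The words $abab$, $acac$, $adad$ have weights $2,2\eta,2\eta^2$. Their section words are $ca,ac$; $da,ad$; $b,b$, of total weights $2\eta,2\eta^2,2\eta^3$. The factor is $\eta$ in each case.

**Lemma 1.** For $g\in\mathfrak G$, $\ \|g_0\|+\|g_1\|\le\eta(\|g\|+|a|)$.

*Proof.* Take a word of least weight for $g$ and merge adjacent letters of $\{b,c,d\}$; the weight does not increase, so it stays minimal. The word becomes $x_0ax_1a\cdots ax_p$ with $x_j\in\{1,b,c,d\}$, and $\|g\|=p|a|+\sum_j|x_j|$, where $|1|=0$. By (1), each letter contributes one of its sections to $g_0$ and the other to $g_1$. So $\|g_0\|+\|g_1\|$ is at most the total weight of the sections of all letters. The letter $a$ contributes nothing. By the three defining equations, a letter $x\in\{b,c,d\}$ contributes exactly $\eta(|a|+|x|)$. At most $p+1$ of the $x_j$ are nontrivial, so the total is at most $\eta\big((p+1)|a|+\sum_j|x_j|\big)=\eta(\|g\|+|a|)$. $\square$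

Put $c_0=\eta|a|$. The inequality that everything rests on is
$$\|g_0\|+\|g_1\|\le\eta\|g\|+c_0 . \tag{6}$$

## 6. Counting leaves from the contraction inequality

We need this count twice, for $\mathfrak G$ and later for a larger object. So let $E$ be any set with two maps $m\mapsto m_0$, $m\mapsto m_1$ from $E$ to $E$ and a function $\|\cdot\|:E\to[0,\infty)$ such that $\|m_0\|+\|m_1\|\le\eta\|m\|+c_0$ for all $m$. Put $m_{vi}=(m_v)_i$. For a constant $K$ let $T(m)$ be the tree of all $v\in\{0,1\}^*$ such that $\|m_{v'}\|>K$ for every proper prefix $v'$ of $v$. A node $v$ is a leaf if $\|m_v\|\le K$; otherwise both children $v0,v1$ belong to $T(m)$.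

**Choosing $K$ and a comparison function.** *This step produces a concave function $F$ that satisfies the recursion for the number of leaves.* If the norm $x$ splits evenly, each half is $u=(\eta x+c_0)/2$, so we want $2F(u)=F(x)$. The map $x\mapsto u$ fixes $t=c_0/(2-\eta)$ and contracts distances to $t$ by $\eta/2$. Since $2(\eta/2)^\alpha=1$, the function $(x-t)^\alpha$ is a solution for $x>t$. Near $0$ it must be repaired.

Fix $M>t/(1-\alpha)$, so $M>t$. Let $F(x)=Q(x-t)^\alpha$ for $x\ge M$, and for $0\le x\le M$ let $F$ be the tangent line of this function at $M$. The derivative of $F$ is constant on $[0,M]$ and then decreases, and it is positive; so $F$ is concave and increasing on $[0,\infty)$. Moreover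
$$F(0)=Q(M-t)^\alpha-\alpha QM(M-t)^{\alpha-1}=Q(M-t)^{\alpha-1}\big((1-\alpha)M-t\big)>0 .$$
Choose $Q$ with $F(0)=1$, so $F\ge1$. Fix
$$K\ge\max\Big\{\frac{2M-c_0}{\eta},\ \frac{\eta+c_0}{1-\eta}\Big\}.$$

Let $x>K$ and $u=(\eta x+c_0)/2$. Then $u\ge M$ by the first bound on $K$. Since $c_0=(2-\eta)t$, we have $u-t=\frac{\eta x+c_0-2t}2=\frac\eta2(x-t)$. In particular $x-t=\frac2\eta(u-t)>M-t$, so $x>M$ as well, and both values of $F$ are given by the power function: $2F(u)=2(\eta/2)^\alpha Q(x-t)^\alpha=F(x)$. In summary,
$$2F\Big(\frac{\eta x+c_0}2\Big)=F(x)\quad(x>K),\qquad \eta(K+1)+c_0\le K,\qquad K-\frac{c_0}{1-\eta}\ge\frac{\eta}{1-\eta}>1. \tag{7}$$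
The second and third statements come from the second bound on $K$ and from $\eta>\frac12$. In particular $K\ge1$.

**Lemma 2.** There is a constant $C$, independent of $E$, such that for $\|m\|\le n$ and $n\ge2$:
(i) $T(m)$ has depth at most $C\log n$;
(ii) $T(m)$ has at most $F(\|m\|)\le Cn^\alpha$ leaves, hence at most $2Cn^\alpha$ nodes.

*Proof.* (i) Iterating $\|m_i\|\le\eta\|m\|+c_0$ gives $\|m_v\|\le\eta^{|v|}\|m\|+c_0/(1-\eta)$. If $v$ is not a leaf, then $K<\eta^{|v|}n+c_0/(1-\eta)$, and (7) gives $\eta^{|v|}n>1$, that is, $|v|<\log n/\log(1/\eta)$. So the depth is at most $1+\log n/\log(1/\eta)\le C\log n$.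

(ii) By (i) the tree is finite, and we use induction on its height. If the root is a leaf, there is one leaf and $1\le F$. Otherwise $\|m\|>K$, and the number of leaves is at most
$$F(\|m_0\|)+F(\|m_1\|)\le2F\Big(\frac{\|m_0\|+\|m_1\|}2\Big)\le2F\Big(\frac{\eta\|m\|+c_0}2\Big)=F(\|m\|),$$
by induction, concavity, monotonicity together with the contraction inequality, and (7). Further $F(\|m\|)\le F(n)$, which is at most $Qn^\alpha$ if $n\ge M$ and at most $F(M)n^\alpha$ otherwise. A binary tree with $L$ leaves in which every internal node has two children has $2L-1$ nodes. $\square$

Apply this to $E=\mathfrak G$. Let $B=\{g\in\mathfrak G:\|g\|\le K\}$. It is finite, and closed under sections, because $\eta K+c_0\le K$.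

**Definition (portrait).** The portrait of $g\in\mathfrak G$ is the tree $T(g)$, with each internal node $v$ labeled $\pi_{g_v}$ and each leaf $v$ labeled $g_v\in B$.

By faithfulness the portrait determines $g$. If $g$ is represented by a word of length at most $n$, $n\ge2$, its portrait has $O(n^\alpha)$ nodes and depth $O(\log n)$. The portrait of $1$ is a single leaf labeled $1$, and no other element has this portrait.

## 7. Multiplying a portrait by one generator

*We now turn the update seen in the example of Section 4 into a procedure for the stopping set $B$.* A portrait is stored as a set of records (address $v$, label of $v$), where the label also tells whether $v$ is a leaf. An *elementary operation* looks up, replaces, inserts or deletes one record with a given address.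

For $s\in\{a,b,c,d\}$ the procedure $\mathrm{RMUL}(v,s)$ replaces the portrait of $g_v$, stored below $v$, by the portrait of $g_vs$.

**Case 1: $v$ is a leaf, labeled $\lambda\in B$.** If $\lambda s\in B$, relabel $v$ by $\lambda s$. Otherwise make $v$ internal with label $\pi_{\lambda s}$ and add leaves $v0,v1$ labeled $(\lambda s)_0,(\lambda s)_1$. These lie in $B$, because $\|\lambda s\|\le K+1$ and $\eta(K+1)+c_0\le K$.

**Case 2: $v$ is internal, labeled $\pi$.** If $s=a$, replace $\pi$ by $\pi+1$. If $s\in\{b,c,d\}$, let $i$ be the letter with $i^\pi=0$ and let $j=\bar i$; perform $\mathrm{RMUL}(vi,s_0)$, where $s_0\in\{1,a\}$ (nothing is done if $s_0=1$), and $\mathrm{RMUL}(vj,s_1)$, where $s_1\in\{b,c,d\}$. In all these situations, finish with the *collapse test* at $v$: if $v0,v1$ are both leaves, with labels $\lambda_0,\lambda_1$, and some $\lambda\in B$ satisfies $(\lambda_0,\lambda_1,\pi_v)=((\lambda)_0,(\lambda)_1,\pi_\lambda)$ for the current label $\pi_v$ of $v$, delete $v0,v1$ and make $v$ a leaf labeled $\lambda$.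

The tables needed (products $\lambda s$, sections and permutations of these elements, membership in $B$) are finite, so they are built into the machine.

**Lemma 3.** $\mathrm{RMUL}(v,s)$ is correct. If the portrait has depth $O(\log n)$, then $\mathrm{RMUL}(\text{root},s)$ takes $O(\log n)$ elementary operations.

*Proof.* Correctness is proved by induction on the height of the tree below $v$. Case 1 is clear. In Case 2, (1) gives $(g_vs)_i=(g_v)_i\,s_{i^\pi}$ for each $i$. If $s=a$ both sections are unchanged and the permutation changes; if $s\in\{b,c,d\}$ the permutation is unchanged and the sections are multiplied as described. So, by induction, just before the collapse test the trees below $v0,v1$ are the portraits of $(g_vs)_0,(g_vs)_1$, and $v$ carries the label $\pi_{g_vs}$. If $g_vs\in B$, its sections are in $B$, both children are leaves, and the test finds $\lambda=g_vs$, which is the only candidate by faithfulness. If $g_vs\notin B$, no $\lambda\in B$ has these sections and this permutation, again by faithfulness, so nothing collapses, and $v$ is correctly internal.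

For the cost, note that $\mathrm{RMUL}(\cdot,a)$ does not recurse: it is one relabeling or expansion of a leaf, or one change of a label and one collapse test. Hence $\mathrm{RMUL}(\text{root},s)$ descends a single path, treating at most one sibling by $a$ at each level, and then climbs back along the path doing collapse tests. This is $O(1)$ elementary operations per level. $\square$

## 8. Record lists on one tape, and the proof of Theorem 1

*We now bound the cost of an elementary operation when the records form an unordered list on the tape.* A record is a key (a string) with a value from a fixed finite alphabet, enclosed by delimiters.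

**Lemma 4.** Suppose a list has at most $N\ge1$ records, each of length at most $\ell\ge1$, and all strings handled by the machine (keys sought, current addresses) have length $O(\ell)$. Then one elementary operation can be done in time $O(N\ell^2)$ on one tape, starting and ending with the head and the handled strings at the left end of the list. Shifting the list and the handled strings by one cell takes time $O(N\ell)$.

*Proof.* Keep the list on track 2, the key sought on track 3 and a current address on track 4. Tracks 3 and 4 form the *work block*, of length $O(\ell)$; it is placed with its left end at the left end of the record being inspected, so the key sought is compared with the key of that record in one pass. To move the work block one cell to the right or left takes $O(\ell)$ steps, and the list has $O(N\ell)$ cells. So carrying the block along the list and back, with all comparisons, takes $O(N\ell^2)$. The value of a record that has been found is remembered in the finite control, or replaced on the spot. To insert a record, carry the block to the right end of the list and write the record there. To delete a record, erase it and shift the remainder of the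 list left by at most $\ell$ cells, one cell at a time; each shift takes $O(N\ell)$. New keys (for example $v0$ and $v1$ from $v$) are formed within the work block in $O(\ell)$ steps. The last claim is clear. $\square$

**Proof of Theorem 1.** *The upper bound.* Track 1 holds the input $w=s_1\cdots s_n$ over $\{a,b,c,d\}$. Track 2 holds the portrait of the current prefix as a list whose left end is at the cell of the current input letter. Start with the portrait of $1$, a single record. For each letter $s$ perform $\mathrm{RMUL}(\text{root},s)$, then shift the list and the work block by one cell to the right.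

For $n\ge2$ every prefix has norm at most $n$, so by Lemma 2 its portrait has $O(n^\alpha)$ records, of length $O(\log n)$. During an update each elementary operation changes the number of records by at most one, and there are $O(\log n)$ of them by Lemma 3, so the list never has more than $O(n^\alpha+\log n)=O(n^\alpha)$ records, still of length $O(\log n)$. By Lemma 4 one letter costs
$$O(\log n)\cdot O\big(n^\alpha(\log n)^2\big)=O\big(n^\alpha(\log n)^3\big),$$
and the shift costs $O(n^\alpha\log n)$. At the end, $w=1$ if and only if the list is the single root leaf labeled $1$. The total time is $O(n^{1+\alpha}(\log n)^3)$. Since $1+\alpha<1.77<2$, this gives the stated inclusions.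

*Not virtually nilpotent.* $\mathfrak G$ is an infinite finitely generated torsion group (Grigorchuk, Funct. Anal. Appl. 14 (1980)). A finitely generated virtually nilpotent torsion group is finite: a nilpotent subgroup of finite index is again finitely generated, and a finitely generated nilpotent torsion group is finite. So $\mathfrak G$ is not virtually nilpotent. $\blacksquare$

## 9. Lamps on the orbit of $1^\infty$: the groups $W_k$

The next theorem gives a second negative answer, without the citation just used, and pins down exponents. Let $\rho=1^\infty$ and let $X$ be the set of infinite binary sequences with finitely many $0$s.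

**$X$ is a single orbit of $\mathfrak G$.** *This is needed to generate the groups below.* Each generator changes at most one letter of a sequence: $a$ changes the first letter; $b,c,d$ fix $\rho$. On a sequence $1^m0t$, the sections of $b,c,d$ at $1^m$ are $b,c,d$ in some order, and their sections at the following $0$ are $a,a,1$ in some order; so exactly two of $b,c,d$ flip the first letter of $t$, and the third acts trivially. Hence $X$ is invariant.

Claim: for any two strings $u,u'$ of length $m\geq 1$ there is $h\in\mathfrak G$ with $(ut)^h=u't$ for all $t$. For $m=1$ use $a$ or $1$. Assume it for $m$, and take strings of length $m+1$. If their last letters are equal, use the claim for the prefixes of length $m$. If not, first bring the prefix of length $m$ to $1^{m-1}0$; then one generator flips the letter in position $m+1$ and nothing else; then bring the prefix of length $m$ to the desired one. Since any two elements of $X$ agree from some position on, $X$ is one orbit.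

**The groups.** Let $W_0=A$ be any nontrivial finite group and
$$W_k=W_{k-1}\wr_X\mathfrak G=\Big(\bigoplus_XW_{k-1}\Big)\rtimes\mathfrak G,\qquad (f,g)(f',g')=(f\cdot{}^gf',gg'),\quad {}^gf'(x)=f'(x^g).$$
Here $f:X\to W_{k-1}$ has finite support. Since $({}^g({}^hf))(x)=({}^hf)(x^g)=f(x^{gh})$, this is indeed an action. (These groups come from Bartholdi–Erschler, *Growth of permutational extensions*, Invent. Math. 2012; nothing from that paper is used.)

Let $S_0=A\setminus\{1\}$ and $S_k=\{a,b,c,d\}\cup\{s^\rho:s\in S_{k-1}\}$, where $s^\rho$ is the function with value $s$ at $\rho$ and $1$ elsewhere. Then $S_k=S_k^{-1}$. Conjugating, $g\,s^\rho g^{-1}$ is the function with value $s$ at the point $x$ with $x^g=\rho$, and by transitivity every $x\in X$ occurs; so $S_k$ generates $W_k$.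

Think of $X$ as a set of lamps. For $w=s_1\cdots s_n\in S_k^*$ let $p_j$ be the $\mathfrak G$-part of $s_1\cdots s_j$. A letter $s_j=s^\rho$ contributes ${}^{p_{j-1}}(s^\rho)$: it multiplies by $s$ the lamp $x$ with $x^{p_{j-1}}=\rho$. So for $x\in X$ let $w_x\in S_{k-1}^*$ be the word formed, in order, by those $s$ for which $s_j=s^\rho$ and $x^{p_{j-1}}=\rho$. Then $w$ represents $(f,p_n)$, with $f(x)$ the image of $w_x$. Let $V(w)=\{x:w_x\text{ nonempty}\}$. Clearly $\sum_x|w_x|\le n$, and
$$w=_{W_k}1\iff p_n=1\ \text{ and }\ w_x=_{W_{k-1}}1\ \text{ for all }x\in V(w). \tag{8}$$

*Example.* Let $k=1$, $A=\{1,s\}$, $w=s^\rho\,a\,s^\rho\,a$. The first $s^\rho$ acts on the lamp $\rho$, the second on the lamp $x$ with $x^a=\rho$, which is $0\rho$. So $p_4=1$, $V(w)=\{\rho,0\rho\}$, and $w\ne1$.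

Put $\beta_k=1-(1-\alpha)^k$, so that
$$\beta_0=0,\qquad\beta_1=\alpha,\qquad\beta_k=\alpha+(1-\alpha)\beta_{k-1}<1,\qquad\beta_k\to1 .$$

**Theorem 2.** For every $k\ge1$: $\mathrm{WP}_{W_k}\in\mathrm{DTIME}_1(n^{1+\beta_k}(\log n)^3)$ and $\mathrm{WP}_{W_k}\notin\mathrm{DTIME}_1(o(n^{1+\beta_k}))$. So $W_k$ is not virtually nilpotent, its word problem is in $\mathrm{DTIME}_1(o(n^2))$, its optimal exponent is exactly $1+\beta_k$, and these exponents tend to $2$.

A factor $(\log n)^3$ between the two bounds remains open. For the upper bound we carry the portrait of $p_n$ together with, for each $x\in V(w)$, a description of the element of $W_{k-1}$ at $x$. The only estimate we have so far is $|V(w)|\le n$. For $k=1$ this would allow $n$ lamps, a list of linear length, and time of order $n^2$ again. We need $|V(w)|=O(n^\alpha)$.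

## 10. Marked elements and the number of lamps touched

*The purpose of this section is to bound $|V(w)|$ by rerunning the leaf count with the touched lamps recorded along with the group element.*

**Definition.** Let $\mathcal M$ be the monoid of pairs $(V,g)$, with $V\subset X$ finite and $g\in\mathfrak G$, with product
$$(V,g)(V',g')=\big(V\cup\{x:x^g\in V'\},\ gg'\big).$$
This is the semidirect product of the finite subsets of $X$ under union with $\mathfrak G$, so it is associative, with identity $(\emptyset,1)$. Write $a,b,c,d$ for $(\emptyset,a)$, etc., and put $*=(\{\rho\},1)$.

These five elements generate $\mathcal M$: the product $h*h^{-1}$ is $(\{x\},1)$ with $x^h=\rho$, and products of such elements with elements $(\emptyset,g)$ give everything. If in $w\in S_k^*$ each letter $s^\rho$ is replaced by $*$, the resulting word represents $(V(w),p_n)$, directly from the definitions. In the example above, $*a*a$ represents $(\{\rho,0\rho\},1)$.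

For $m=(V,g)$ put $\pi_m=\pi_g$ and $m_i=(\{y:iy\in V\},g_i)$. Then
$$(mm')_i=m_i\,m'_{i^{\pi_m}},\qquad *_0=1,\quad *_1=*. \tag{9}$$
Indeed $iy$ lies in the first component of $mm'$ if and only if $iy\in V$ or $(iy)^g=i^{\pi_g}y^{g_i}\in V'$, and the latter says that $y^{g_i}$ lies in the first component of $m'_{i^{\pi_m}}$; the second components are (1). And $0y$ never equals $\rho$, while $1y=\rho$ if and only if $y=\rho$.

Give $*$ the weight $0$, keep the other weights, and let $\|m\|$ be the least weight of a word representing $m$. As before the minimum is attained and $\|mm'\|\le\|m\|+\|m'\|$. Words of length $n$ have weight at most $n$. Since $**=*$, a word may be assumed to contain no two adjacent stars, so a bound on the weight bounds the length, and each set $\{m:\|m\|\le K\}$ is finite. Deleting stars shows $\|(\emptyset,g)\|\le\|(V,g)\|$, and a word for $(\emptyset,g)$ contains no star, so $\|(\emptyset,g)\|=\|g\|$.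

**Lemma 5.** For $m\in\mathcal M$, $\ \|m_0\|+\|m_1\|\le\eta(\|m\|+|a|)=\eta\|m\|+c_0$.

*Proof.* The element $*$ commutes with $b,c,d$, because these fix $\rho$: for $x\in\{b,c,d\}$ both $x*$ and $*x$ equal $(\{\rho\},x)$. Also $**=*$. So in a word of least weight each block between consecutive letters $a$ can be replaced, without increasing the weight, by $x_j$ or $x_j*$ with $x_j\in\{1,b,c,d\}$. The word becomes $y_0ay_1a\cdots ay_p$ with $y_j\in\{x_j,x_j*\}$, and $\|m\|=p|a|+\sum_j|x_j|$. By (9), each letter contributes one of its sections to $m_0$ and the other to $m_1$. The sections of $a$ are trivial, those of $*$ have weight $0$, and the two sections of $x\in\{b,c,d\}$ have total weight $\eta(|a|+|x|)$. So the total is at most $\sum_{x_j\ne1}\eta(|a|+|x_j|)\le\eta\big((p+1)|a|+\sum_j|x_j|\big)$. $\square$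

So Lemma 2 applies to $E=\mathcal M$, with the same $K$ and $F$. Let $\mathcal B=\{m\in\mathcal M:\|m\|\le K\}$, a finite set.

**Lemma 6.** After enlarging $C$: if $m=(V,g)$, $\|m\|\le n$ and $n\ge2$, then $|V|\le Cn^\alpha$, and every $x\in V$ has the form $\tau1^\infty$ with $|\tau|\le C\log n$.

*Proof.* Every infinite sequence $x$ has exactly one prefix $v$ that is a leaf of $T(m)$; write $x=vy$. If $x\in V$, then $y$ lies in the first component of $m_v\in\mathcal B$. As $\mathcal B$ is finite, these first components have bounded size and all lie in one finite subset of $X$. By Lemma 2 there are $O(n^\alpha)$ leaves $v$, each of length $O(\log n)$. $\square$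

In particular, for $w\in S_k^*$ with $|w|\le n$, $n\ge2$, the pair $(V(w),p_n)$ has norm at most $n$, so $|V(w)|\le Cn^\alpha$.

## 11. Nested record lists: the upper bound in Theorem 2

For $x\in X$ let $\tau(x)$ be the finite string obtained by deleting all trailing $1$s; it determines $x$.

**Definition.** For $w\in S_k^*$ define a finite set $D_k(w)$ of records (key; value). $D_0(w)$ is one record with empty key, whose value is the image of $w$ in $A$. For $k\ge1$,
$$D_k(w)=\{(v;\text{label of }v):v\text{ a node of the portrait of }p_n\}\ \cup\bigcup_{x\in V(w)}\tau(x)\cdot D_{k-1}(w_x),$$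
where $p_n$ is the $\mathfrak G$-part of $w$, and $\tau(x)\cdot$ means prefixing every key by $\tau(x)$ and a separator $\#$.

*Example.* For $w=s^\rho as^\rho a$ as above, the portrait of $p_4=1$ is one leaf. So $D_1(w)$ has three records: the key is empty with value the leaf label $1$; the key is $\#$ with value $s$ (since $\tau(\rho)$ is empty); the key is $0\#$ with value $s$.

All values come from a fixed finite alphabet, and distinct records have distinct keys: a key with fewer than $k$ separators belongs to a portrait, a key with $k$ separators to a value in $A$. Note that $D_k(\text{empty word})$ is a single record with empty key, and that every $D_k(w)$ contains a record with empty key.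

**Lemma 7.** For $n\ge2$ and $|w|\le n$, $D_k(w)$ has at most $C_kn^{\beta_k}$ records, each of length at most $C_k\log n$.

*Proof.* All the words $w_x$, and the words obtained from them in turn, have length at most $n$. So each of the at most $k+1$ parts of a key has length $O(\log n)$, by Lemmas 2 and 6.

For the number of records we show $\#D_k(w)\le C_k|w|^{\beta_k}$ for nonempty $w$, by induction on $k$; the empty word gives one record. For $k=0$ it is clear. Let $k\ge1$, $\beta=\beta_{k-1}$ and $|w|=r\ge1$. By Lemmas 2 and 6, applied with $\max\{r,2\}$, the portrait of the $\mathfrak G$-part has at most $C'r^\alpha$ nodes and $|V(w)|\le C'r^\alpha$. If $V(w)$ is empty we are done. Otherwise, for $x\in V(w)$ the word $w_x$ is nonempty, and concavity of $y\mapsto y^\beta$ together with $\sum_x|w_x|\le r$ gives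
$$\#D_k(w)\le C'r^\alpha+C_{k-1}\sum_{x\in V(w)}|w_x|^\beta\le C'r^\alpha+C_{k-1}|V(w)|\Big(\frac r{|V(w)|}\Big)^{\beta}=C'r^\alpha+C_{k-1}|V(w)|^{1-\beta}r^\beta .$$
Since $|V(w)|^{1-\beta}r^\beta\le C''r^{\alpha(1-\beta)+\beta}=C''r^{\beta_k}$ and $\alpha\le\beta_k$, the bound follows. $\square$

**Finding the lamp.** *When a letter $\sigma^\rho$ is read, we must compute $x=\rho^{g^{-1}}$ from the portrait of the current $\mathfrak G$-part $g$.* Start at the root. At an internal node $v$ with label $\pi$, append the letter $i$ with $i^\pi=1$ and go to $vi$. At a leaf $v$ labeled $\lambda\in B$, output $x=v\,\rho^{\lambda^{-1}}$, where $\rho^{\lambda^{-1}}\in X$ is taken from a finite table. This is correct: at an internal node, $(iy)^{g_v}=1\,y^{g_{vi}}$, which equals $\rho$ if and only if $y^{g_{vi}}=\rho$; so going up from the leaf we get $x^g=\rho$. It takes $O(\log n)$ look-ups, after which $\tau(x)$ is formed in the work block.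

**Updating $D_k(w)$ to $D_k(ws)$, $s\in S_k$.** If $k=0$, multiply the value by $s$. If $k\ge1$ and $s\in\{a,b,c,d\}$, apply $\mathrm{RMUL}(\text{root},s)$ to the portrait of the $\mathfrak G$-part; no word $w_x$ changes. If $k\ge1$ and $s=\sigma^\rho$ with $\sigma\in S_{k-1}$, the $\mathfrak G$-part $g$ does not change, and by definition of the lamp words $(ws)_x=w_x\sigma$ for $x=\rho^{g^{-1}}$, while all other lamp words stay the same. So compute $x$, and look up the key $\tau(x)\#$, which is the empty-key record of the substructure at $x$. If it is absent, create $\tau(x)\cdot D_{k-1}(\text{empty word})$, one record. Then update the substructure with prefix $\tau(x)\#$ by the letter $\sigma$, in the same way. The recursion has depth at most $k$, which is fixed, and the level is kept in the finite control. So one letter costs $O(\log n)$ elementary operations, with all keys of length $O(\log n)$.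

**The machine.** Proceed as in the proof of Theorem 1, with $D_k(\text{prefix})$ as the traveling list. Lemma 7 bounds the number of records by $O(n^{\beta_k})$ between letters. During an update each elementary operation adds at most one record, so there are at most $O(n^{\beta_k}+\log n)=O(n^{\beta_k})$ records at any time (recall $\beta_k\ge\alpha>0$). By Lemma 4 an elementary operation costs $O(n^{\beta_k}(\log n)^2)$, a letter costs $O(n^{\beta_k}(\log n)^3)$, and the shift after each letter costs $O(n^{\beta_k}\log n)$. At the end, by (8) and induction on $k$, $w=1$ if and only if every portrait occurring in the list is a single root leaf labeled $1$ and every value in $A$ is $1$. One scan checks this: the part of each key after its last separator (the whole key, if it has no separator) must be empty, and each value must be the leaf label $1$ or the element $1$ of $A$. In total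
$$\mathrm{WP}_{W_k}\in\mathrm{DTIME}_1\big(n^{1+\beta_k}(\log n)^3\big)\qquad(k\ge1). \tag{10}$$

## 12. Words that visit many lamps: the lower bound in Theorem 2

By Fact B it suffices to show that $\log\gamma_k(n)$ is at least a constant times $n^{\beta_k}$, where $\gamma_k$ is the growth function of $W_k$ with respect to $S_k$. For this we need words in $\mathfrak G$ of length $n$ that visit of the order of $n^\alpha$ lamps, so the bound of Lemma 6 must be matched from below.

For a word $U$ over $\{a,b,c,d\}$ let
$$V'(U)=\{\rho^{h^{-1}}:h\text{ a nonempty prefix of }U\text{ ending in }b,c\text{ or }d\}.$$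

*Example.* Let $U=abadac$. Its three prefixes of this kind give $\rho^{ba}=0\rho$, then $\rho^{daba}=(0\rho)^{ba}=(00\rho)^a=10\rho$, and $\rho^{cadaba}=(0\rho)^{daba}=(0\rho)^{aba}=\rho^{ba}=0\rho$. So $V'(U)=\{0\rho,10\rho\}$.

**Lemma 8.** There is $c>0$ such that for all large $n$ some word $U$ of length at most $n$ has $|V'(U)|\ge cn^\alpha$.

*Proof.* **Step 1: visits in the two section words add up.** For $U=z_1\cdots z_q$ and $i\in\{0,1\}$ let $U_i$ be the word obtained by replacing $z_j$ by its section at the coordinate $i^{z_1\cdots z_{j-1}}$, where $a_0,a_1,d_0$ are empty, $b_0=c_0=a$, $b_1=c$, $c_1=d$, $d_1=b$. A letter of $U_i$ in $\{b,c,d\}$ comes from some $z_j\in\{b,c,d\}$ read at coordinate $1$. Let $h=z_1\cdots z_j$. Then $i^h=1$, and $h_i$ is represented by the prefix of $U_i$ ending at that letter. With $y=\rho^{(h_i)^{-1}}$ we get $(iy)^h=1\,y^{h_i}=1\rho=\rho$, so $iy\in V'(U)$. Thus $V'(U)$ contains the disjoint sets $0V'(U_0)$ and $1V'(U_1)$, and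
$$|V'(U)|\ge|V'(U_0)|+|V'(U_1)|. \tag{11}$$

**Step 2: a substitution whose section words both recover the original word.** On words in the blocks $ab,ac,ad$ define
$$\zeta(ab)=abadac,\qquad\zeta(ac)=abab,\qquad\zeta(ad)=acac .$$
Reading each image from either starting coordinate gives:

| block | start at $0$ | start at $1$ |
|---|---|---|
| $\zeta(ab)=abadac$ | $cd$, end at $1$ | $aba$, end at $0$ |
| $\zeta(ac)=abab$ | $ca$, end at $0$ | $ac$, end at $1$ |
| $\zeta(ad)=acac$ | $da$, end at $0$ | $ad$, end at $1$ |

For instance, $abadac$ from $0$: $a$ moves to $1$, $b$ gives $c$, $a$ moves to $0$, $d$ gives nothing, $a$ moves to $1$, $c$ gives $d$. From $1$: $a$ moves to $0$, $b$ gives $a$, $a$ moves to $1$, $d$ gives $b$, $a$ moves to $0$, $c$ gives $a$. In $abab$ the letter $b$ is read once at each coordinate, giving $c$ and $a$ in the order shown; in $acac$ likewise, giving $d$ and $a$.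

Let $W=ax_1ax_2\cdots ax_p$ with $p\ge1$ and $x_j\in\{b,c,d\}$, and let $W_j=ax_1\cdots ax_j$. Write $W_j^\flat$ for a word obtained from $W_j$ by replacing some letters $b$ by $cd$. Read $\zeta(W)$ starting at coordinate $1$. Claim: after $j$ blocks the section word is some $W_j^\flat$ if the current coordinate is $1$, and some $W_j^\flat a$ if it is $0$. For $j=0$ it is empty at coordinate $1$. For the step, suppose first that the coordinate is $1$ and the word is $W_j^\flat$. The next block appends $aba$ and leads to $0$, giving $W_j^\flat ab\cdot a$; or it appends $ac$ or $ad$ and stays at $1$. Each fits the claim. Suppose now that the coordinate is $0$ and the word is $W_j^\flat a$. The block $\zeta(ab)$ appends $cd$ and leads to $1$, giving $W_j^\flat a\,cd$, which is a $W_{j+1}^\flat$. The blocks $\zeta(ac),\zeta(ad)$ append $ca$ or $da$ and stay at $0$, giving $W_j^\flat ac\cdot a$ or $W_j^\flat ad\cdot a$. This proves the claim.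

If we start at coordinate $0$, the same statement holds for $a\cdot(\text{section word})$: initially it is $a=W_0a$ at coordinate $0$, and the step is the same. Hence, as words and for suitable choices of $\flat$,
$$\zeta(W)_1\in\{W^\flat,W^\flat a\},\qquad a\,\zeta(W)_0\in\{W^\flat,W^\flat a\}.$$

**Step 3: doubling.** Since $cd=b$ in $\mathfrak G$, each prefix of $W$ ending in $b,c$ or $d$ corresponds to a prefix of $W^\flat$ that ends in $b,c$ or $d$ and represents the same element. So $V'(W^\flat)\supseteq V'(W)$, and a final $a$ does not change $V'$. Therefore $V'(\zeta(W)_1)\supseteq V'(W)$. Next, the prefixes of $a\,\zeta(W)_0$ ending in $b,c$ or $d$ are the words $ah$ with $h$ a nonempty prefix of $\zeta(W)_0$ ending in $b,c$ or $d$, and $\rho^{(ah)^{-1}}=(\rho^{h^{-1}})^a$, so $\rho^{h^{-1}}=(\rho^{(ah)^{-1}})^a$. Hence $V'(\zeta(W)_0)=V'(a\,\zeta(W)_0)^a\supseteq V'(W)^a$, a set with $|V'(W)|$ elements. By (11), $|V'(\zeta(W))|\ge2|V'(W)|$. As $|V'(ab)|=1$, we get $|V'(\zeta^j(ab))|\ge2^j$.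

**Step 4: the length of $\zeta^j(ab)$.** Give the blocks $ab,ac,ad$ the weights $1,\eta,\eta^2$ (these are the sums $|a|+|x|$ of (5)). Then $\zeta$ multiplies the weight by exactly $2/\eta$:
$$1+\eta^2+\eta=\tfrac2\eta\cdot1,\qquad 1+1=\tfrac2\eta\cdot\eta,\qquad \eta+\eta=\tfrac2\eta\cdot\eta^2,$$
the first by (2). So $\zeta^j(ab)$ has weight $(2/\eta)^j$. Each block has length $2$ and weight at least $\eta^2$, so the length is at most $2\eta^{-2}(2/\eta)^j$. For large $n$ take the largest $j\geq 0$ with $2\eta^{-2}(2/\eta)^j\le n$. Then $(2/\eta)^j>\eta^3n/4$, and $2^j=\big((2/\eta)^j\big)^\alpha\ge(\eta^3/4)^\alpha n^\alpha$. $\square$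

**Lemma 9.** For each $k\geq 0$ there is $c_k>0$ with $\log\gamma_k(n)\ge c_kn^{\beta_k}$ for all $n\ge1$.

*Proof.* Induction on $k$. For $k=0$, $\gamma_0(n)\ge2$ for $n\ge1$ and $\beta_0=0$. Let $k\ge1$ and $\beta=\beta_{k-1}$. For large $n$ take $U$ from Lemma 8, and put $q=|V'(U)|\le n$ and $R=\lfloor n/q\rfloor\ge n/(2q)$. For each $y\in V'(U)$ choose a prefix $h_y$ of $U$ with $\rho^{h_y^{-1}}=y$; distinct $y$ have distinct $h_y$.

Let $\varphi$ be any map from $V'(U)$ to the ball of radius $R$ in $W_{k-1}$. Insert into $U$, after each $h_y$, a word of length at most $R$ for $\varphi(y)$ with every letter $s$ replaced by $s^\rho$. The inserted letters do not affect the $\mathfrak G$-parts, so those inserted after $h_y$ act on the lamp $x$ with $x^{h_y}=\rho$, which is $x=y$. So the new word, of length at most $n+qR\le2n$, represents $(\varphi,U)$, with $\varphi$ extended by $1$. Different $\varphi$ give different elements. Hence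
$$\log\gamma_k(2n)\ge q\log\gamma_{k-1}(R)\ge c_{k-1}\,q\Big(\frac n{2q}\Big)^\beta\ge c'q^{1-\beta}n^\beta\ge c''n^{\alpha(1-\beta)+\beta}=c''n^{\beta_k}$$
for all large $n$. Since $\gamma_k$ is monotone and $\gamma_k(1)\ge2$, a smaller constant gives the bound for all $n\ge1$. $\square$

**Proof of Theorem 2.** The upper bound is (10). Since $\beta_k<1$, it places $\mathrm{WP}_{W_k}$ in $\mathrm{DTIME}_1(o(n^2))$. By Lemma 9, every function that is $o(n^{1+\beta_k})$ is $o(n\log\gamma_k(n))$, so Fact B gives $\mathrm{WP}_{W_k}\notin\mathrm{DTIME}_1(o(n^{1+\beta_k}))$. If $W_k$ were virtually nilpotent, Fact A would put its word problem in $\mathrm{DTIME}_1(n\log n)\subset\mathrm{DTIME}_1(o(n^{1+\beta_k}))$, because $\beta_k>0$. This is a contradiction. The two bounds show that the optimal exponent is $1+\beta_k=2-(1-\alpha)^k$, which tends to $2$. $\blacksquare$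

## 13. Consequences of two growth theorems

The last result combines Fact B with cited theorems on growth.

**Theorem 3.** (a) For every $\varepsilon>0$, $\mathrm{WP}_{\mathfrak G}\notin\mathrm{DTIME}_1(n^{1+\alpha-\varepsilon})$. (b) There is an absolute $\varepsilon_0>0$ such that $\mathrm{WP}_G\in\mathrm{DTIME}_1\big(o(n\log n(\log\log n)^{\varepsilon_0})\big)$ implies that $G$ is virtually nilpotent.

By (a) and Theorem 1, the exponent $1+\alpha$ is optimal for $\mathfrak G$.

*Proof of (a).* Erschler and Zheng (*Growth of periodic Grigorchuk groups*, Invent. Math. 219 (2020)) proved that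
$$\lim_{n\to\infty}\frac{\log\log\gamma_{\mathfrak G}(n)}{\log n}=\frac{\log2}{\log\lambda_0},$$
with $\lambda_0$ the positive root of $X^3-X^2-2X-4$. Substitute $X=2/\eta$ and multiply by $\eta^3/4$: the result is $2-\eta-\eta^2-\eta^3=0$ by (2). So $\lambda_0=2/\eta$, and the limit is $\alpha$. Hence $n\log\gamma_{\mathfrak G}(n)\ge n^{1+\alpha-\varepsilon/2}$ for large $n$, and $n^{1+\alpha-\varepsilon}=o(n\log\gamma_{\mathfrak G}(n))$. Apply Fact B.

*Proof of (b).* Shalom and Tao (*A finitary version of Gromov's polynomial growth theorem*, GAFA 20 (2010)) proved: there is an absolute $C>0$ such that if a ball of some radius $R>\exp(\exp(Cd^C))$ in a Cayley graph of $G$ has at most $R^d$ elements, then $G$ is virtually nilpotent. Suppose $G$ is not virtually nilpotent. For large $R$ put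
$$d=\Big(\frac{\log\log R}{2C}\Big)^{1/C}.$$
Then $Cd^C=\frac12\log\log R$, so $\exp(\exp(Cd^C))=\exp(\sqrt{\log R})<R$. The theorem forces $\gamma(R)>R^d$, that is,
$$\log\gamma(R)\ge d\log R=(2C)^{-1/C}\,\log R\,(\log\log R)^{1/C}.$$
Put $\varepsilon_0=1/C$. Every function that is $o(n\log n(\log\log n)^{\varepsilon_0})$ is then $o(n\log\gamma(n))$, and Fact B gives $\mathrm{WP}_G\notin\mathrm{DTIME}_1\big(o(n\log n(\log\log n)^{\varepsilon_0})\big)$. $\blacksquare$
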